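\title{Under the Open Coloring Axiom, $\ell_\infty(\ell_\infty/c_0)$ does not embed into $\ell_\infty/c_0$}

\begin{abstract}
We show that the Open Coloring Axiom implies that the Banach space $\ell_\infty(\ell_\infty/c_0)$ does not embed isometrically, or even isomorphically, into $\ell_\infty/c_0$. This follows from a quantitative statement: every bounded operator from $\ell_\infty(\ell_\infty/c_0)$ to $\ell_\infty/c_0$ has arbitrarily small norm on the elements carried by a suitable set of infinitely many infinite columns. The axiom is used once, to show that a lifting of the operator to $\ell_\infty$ is approximately continuous on each piece of a countable cover. A Baire category argument and a diagonal construction then give a contradiction.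
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{The two spaces}
Throughout, $\mathbb N=\{0,1,2,\dots\}$, Banach spaces are real, and ``almost all'' means ``all but finitely many''. The space $\ell_\infty/c_0$ is the quotient of the space $\ell_\infty$ of bounded sequences by the subspace $c_0$ of null sequences. Its norm $\|x+c_0\|=\limsup_k|x(k)|$ measures the size of a sequence at infinity. If $\lambda\ge\|x+c_0\|$, then replacing each $x(k)$ by the nearest point of $[-\lambda,\lambda]$ changes $x$ by an element of $c_0$; we call this \emph{truncation at level $\lambda$}. The space $\ell_\infty/c_0$ is isometric to $C(\mathbb N^*)$, where $\mathbb N^*=\beta\mathbb N\setminus\mathbb N$ is the Stone space of the Boolean algebra $\wp(\mathbb N)/\mathrm{Fin}$ of subsets of $\mathbb N$ modulo finite sets. For a Banach space $X$, let $\ell_\infty(X)$ be the space of bounded sequences $(x_n)_{n\in\mathbb N}$ in $X$ with the norm $\sup_n\|x_n\|$.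

The space $\ell_\infty(\ell_\infty/c_0)$ arises from $\mathbb N^*$ as follows. Let $(U_n)_{n\in\mathbb N}$ be pairwise disjoint nonempty clopen subsets of $\mathbb N^*$ and let $U=\bigcup_nU_n$. This is a non-compact cozero set: it is the set on which the continuous function $\sum_n2^{-n}\mathbf 1_{U_n}$ does not vanish. Up to homeomorphism $U$ is $\mathbb N\times\mathbb N^*$. The Boolean algebra $\mathrm{Clop}(U)$ of relatively clopen subsets of $U$ is isomorphic to $(\wp(\mathbb N)/\mathrm{Fin})^{\mathbb N}$, its Stone space is $\beta U$, and $C(\beta U)$, which is the space of bounded continuous functions on $U$, is isometric to $\ell_\infty(\ell_\infty/c_0)$.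

It is known that under the Open Coloring Axiom (OCA, recalled below) the algebra $\mathrm{Clop}(U)$ does not embed as a Boolean algebra into $\wp(\mathbb N)/\mathrm{Fin}$. The corresponding question for Banach spaces was posed in \cite{BK}:
\begin{quote}
\emph{Does OCA imply that $\ell_\infty(\ell_\infty/c_0)$ has no linear isometric embedding into $\ell_\infty/c_0$, or is such an embedding consistent with OCA?}
\end{quote}

\subsection*{Which answer to expect}
It helps to write both spaces as quotients of one space. Let $\Omega=\mathbb N\times\mathbb N$ and call $\{n\}\times\mathbb N$ the \emph{$n$-th column}. Any bijection between $\Omega$ and $\mathbb N$ identifies $\ell_\infty/c_0$ with $\ell_\infty(\Omega)/c_0(\Omega)$. Define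
\[
\pi:\ell_\infty(\Omega)\to\ell_\infty(\ell_\infty/c_0),\qquad \pi(f)=\bigl(f(n,\cdot)+c_0\bigr)_{n\in\mathbb N},
\]
\[
Z=\bigl\{f\in\ell_\infty(\Omega):\ \lim_if(n,i)=0\text{ for every }n\bigr\}.
\]
The map $\pi$ is linear, $\ker\pi=Z$, and $\|\pi(f)\|=\sup_n\limsup_i|f(n,i)|\le\|f\|$. It is onto, because by truncation every $x_n\in\ell_\infty/c_0$ has a representative of norm $\|x_n\|$. We have $c_0(\Omega)\subseteq Z$, and the inclusion is proper: a set that is infinite but finite in each column has its indicator function in $Z\setminus c_0(\Omega)$. So the obvious map between the two spaces is a quotient map from $\ell_\infty/c_0$ \emph{onto} $\ell_\infty(\ell_\infty/c_0)$, which is the wrong direction. An embedding has to choose representatives in all columns at once, and the choices must be linear modulo the smaller space $c_0(\Omega)$.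

For finitely many columns there is no difficulty: splitting $\mathbb N$ into $n$ infinite sets shows that the $\ell_\infty$-sum of $n$ copies of $\ell_\infty/c_0$ is isometric to $\ell_\infty/c_0$. The same choice of representatives works when the columns fade out.

\begin{example}\label{ex:c0}
Let $Y_0$ be the space of $f\in\ell_\infty(\Omega)$ with $\sup_i|f(n,i)|\to0$ as $n\to\infty$. For $f\in Y_0$ and $\eta>0$ only finitely many columns contain a value of modulus at least $\eta$, so $\|f+c_0(\Omega)\|=\sup_n\limsup_i|f(n,i)|=\|\pi(f)\|$. By truncation, $\pi$ maps $Y_0$ onto the space $c_0(\ell_\infty/c_0)$ of null sequences in $\ell_\infty/c_0$. Hence $\pi(f)\mapsto f+c_0(\Omega)$, for $f\in Y_0$, is a well-defined linear isometric embedding of $c_0(\ell_\infty/c_0)$ into $\ell_\infty/c_0$.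

For $f\in\ell_\infty(\Omega)$ let $f^\flat(n,i)=2^{-n}f(n,i)$. Then $f^\flat\in Y_0$, and so $\|f^\flat+c_0(\Omega)\|=\sup_n2^{-n}\limsup_i|f(n,i)|$. This number is at most $\|\pi(f)\|$, and it vanishes exactly when $f\in Z$. So $R_0\pi(f)=f^\flat+c_0(\Omega)$ defines a bounded, linear and \emph{injective} operator $R_0:\ell_\infty(\ell_\infty/c_0)\to\ell_\infty/c_0$.
\end{example}

Under the Continuum Hypothesis the full sum embeds as well.

\begin{example}\label{ex:CH}
Assume CH. The algebra $(\wp(\mathbb N)/\mathrm{Fin})^{\mathbb N}$ has cardinality $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}=\aleph_1$, so its Stone space $\beta U$ has a base of at most $\aleph_1$ sets, that is, weight at most $\aleph_1$. By Parovi\v{c}enko's theorem every compact Hausdorff space of weight at most $\aleph_1$ is a continuous image of $\mathbb N^*$. If $\varphi:\mathbb N^*\to\beta U$ is a continuous surjection, then $f\mapsto f\circ\varphi$ embeds $C(\beta U)=\ell_\infty(\ell_\infty/c_0)$ isometrically into $C(\mathbb N^*)=\ell_\infty/c_0$.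
\end{example}

The embedding of Example~\ref{ex:CH} preserves products and so carries clopen sets to clopen sets. The Boolean result rules out embeddings of this kind under OCA and suggests a negative answer, but it does not prove one, since a linear isometry need not respect products. For instance, if $T_0:X\to\ell_\infty/c_0$ is an isometric embedding and $S:X\to\ell_\infty/c_0$ is any operator of norm at most $1$, then $x\mapsto(T_0x,Sx)$ is an isometric embedding into the $\ell_\infty$-sum of two copies of $\ell_\infty/c_0$, which is again $\ell_\infty/c_0$. On half of the coordinates this embedding is an arbitrary contraction. A proof must therefore locate the coordinates at which the embedding has structure and ignore the others.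

\subsection*{The axiom and the theorems}
For a set $X$ let $[X]^2$ be the set of its two-element subsets. If $X$ is a topological space, $K_0\subseteq[X]^2$ is \emph{open} when $\{(\mathbf x,\mathbf x')\in X^2:\{\mathbf x,\mathbf x'\}\in K_0\}$ is open in $X^2$. We use Todorcevic's version of the axiom.

\medskip\noindent
\textbf{OCA.} \emph{If $X$ is a separable metrizable space and $K_0\subseteq[X]^2$ is open, then either there is an uncountable $Y\subseteq X$ with $[Y]^2\subseteq K_0$, or $X=\bigcup_{m\in\mathbb N}X_m$ with $[X_m]^2\cap K_0=\emptyset$ for all $m$.}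
\medskip

If the axiom is stated only for sets of reals, this form follows. A separable metrizable $X$ lies in a compact metrizable space, which is the image of the Cantor set $2^{\mathbb N}\subseteq\mathbb R$ under a continuous map $\varphi$. Choose one preimage of each point of $X$, obtaining $X'\subseteq2^{\mathbb N}$ such that $\varphi|_{X'}$ is a continuous bijection onto $X$, and color $\{\mathbf s,\mathbf s'\}\in[X']^2$ like $\{\varphi(\mathbf s),\varphi(\mathbf s')\}$. The new coloring is open by continuity, and $\varphi$ carries either alternative for $X'$ to the same alternative for $X$.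

\begin{theorem}[OCA]\label{thm:main}
The space $\ell_\infty(\ell_\infty/c_0)$ does not embed isometrically, nor even isomorphically, into $\ell_\infty/c_0$.
\end{theorem}

So the first alternative of the question holds. Example~\ref{ex:CH} shows that OCA cannot be dropped, and the operator $R_0$ of Example~\ref{ex:c0} shows that ``bounded below'' cannot be weakened to ``injective''. We deduce Theorem~\ref{thm:main} from a statement about all bounded operators. Call $D\subseteq\Omega$ \emph{large} if
\[
D=\bigcup_{n\in S}\{n\}\times e_n
\]
for an infinite set $S\subseteq\mathbb N$ and infinite sets $e_n\subseteq\mathbb N$ $(n\in S)$. Thus a large set meets infinitely many columns, and meets each of them in an infinite set. A function $f$ is \emph{supported on $D$} if $\operatorname{supp}f=\{f\ne0\}\subseteq D$.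

\begin{theorem}[OCA]\label{thm:quant}
Let $R:\ell_\infty(\ell_\infty/c_0)\to\ell_\infty/c_0$ be a bounded linear operator and let $\varepsilon>0$. Then there is a large set $D$ with $\|R\pi(f)\|\le\varepsilon\|f\|$ for all $f\in\ell_\infty(\Omega)$ supported on $D$.
\end{theorem}

For $R=R_0$ one can take the union of the columns with $2^{-n}\le\varepsilon$; the theorem says that under OCA every operator fades out along some large set in a similar way. The value $\varepsilon=0$ is not allowed, because $R_0$ is injective and $\pi(\mathbf 1_D)\ne0$.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:quant}]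
Suppose $\|Rx\|\ge\theta\|x\|$ for all $x$, where $\theta>0$. Take $D$ as in Theorem~\ref{thm:quant} for $\varepsilon=\theta/2$. Since $D$ is infinite in some column, $\|\pi(\mathbf 1_D)\|=1$, and so $\theta\le\|R\pi(\mathbf 1_D)\|\le\theta/2$, a contradiction.
\end{proof}

\begin{corollary}[OCA]\label{cor:cons}
\begin{enumerate}
\item[(i)] If a Banach space $Y$ contains an isomorphic copy of $\ell_\infty/c_0$, then $\ell_\infty(Y)$ does not embed isomorphically into $\ell_\infty/c_0$.
\item[(ii)] The space $\ell_\infty/c_0$ is not isomorphic to $\ell_\infty(Y)$ for any Banach space $Y$.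
\item[(iii)] The algebra $\mathrm{Clop}(U)$ does not embed as a Boolean algebra into $\wp(\mathbb N)/\mathrm{Fin}$.
\end{enumerate}
\end{corollary}

\begin{proof}
(i) An isomorphic embedding $\ell_\infty/c_0\to Y$, applied in each coordinate, embeds $\ell_\infty(\ell_\infty/c_0)$ isomorphically into $\ell_\infty(Y)$.
(ii) A bijection $\mathbb N\times\mathbb N\to\mathbb N$ gives $\ell_\infty(\ell_\infty(Y))\cong\ell_\infty(Y)$. So $\ell_\infty/c_0\cong\ell_\infty(Y)$ would give $\ell_\infty(\ell_\infty/c_0)\cong\ell_\infty(\ell_\infty(Y))\cong\ell_\infty(Y)\cong\ell_\infty/c_0$.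
(iii) By Stone duality, an embedding of Boolean algebras induces a continuous surjection between their Stone spaces in the opposite direction, here $\mathbb N^*\to\beta U$. Composition with it embeds $C(\beta U)$ isometrically into $C(\mathbb N^*)$.
In each case Theorem~\ref{thm:main} is contradicted.
\end{proof}

The rest of the paper proves Theorem~\ref{thm:quant}. Section~\ref{sec:norm} reduces it to an operator that is almost isometric on every large set. Section~\ref{sec:model} treats, without OCA, the case in which the operator has a continuous lifting. Section~\ref{sec:oca} extracts a weak form of continuity from OCA, and Sections~\ref{sec:baire}--\ref{sec:end} adapt the argument of Section~\ref{sec:model} to it.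

\section{Normalization, lifts and locality}\label{sec:norm}

Fix $\delta=1/1000$ and let $V=\delta\mathbb Z\cap[-1,1]$, a finite set that contains $0$ and $1$. An operator that violates Theorem~\ref{thm:quant} has norm greater than $\varepsilon$ on every large set, but this norm may vary from one large set to another. We pass to a large set below which it is almost constant, and rescale.

\begin{proposition}\label{prop:T}
If Theorem~\ref{thm:quant} fails, there is a linear map $T:\ell_\infty(\Omega)\to\ell_\infty/c_0$ such that
\begin{enumerate}
\item[(T1)] $\|Tf\|\le\|f\|$ for all $f$;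
\item[(T2)] $Tf=0$ for $f\in Z$, and in particular whenever $\operatorname{supp}f$ is finite in each column;
\item[(T3)] every large set supports a $V$-valued function $f$ with $\|Tf\|>1-2\delta$.
\end{enumerate}
\end{proposition}

\begin{proof}
Suppose the theorem fails for $R$ and $\varepsilon$. For a large set $D$ put $\rho(D)=\sup\{\|R\pi(f)\|:\operatorname{supp}f\subseteq D,\ \|f\|\le1\}$. Then $\varepsilon<\rho(D)\le\|R\|$ for every large $D$, so $\rho_0=\inf_D\rho(D)\ge\varepsilon>0$, and there is a large $D=\bigcup_{n\in S}\{n\}\times e_n$ with $(1-\delta)\rho(D)<\rho_0$. Choose bijections $\sigma:\mathbb N\to S$ and $\tau_n:\mathbb N\to e_{\sigma(n)}$, and let $\psi(n,i)=(\sigma(n),\tau_n(i))$, a bijection of $\Omega$ onto $D$. Let $\Phi f=f\circ\psi^{-1}$ on $D$ and $\Phi f=0$ off $D$. The map $\Phi$ is linear and isometric. Since $\psi$ maps the $n$-th column bijectively onto the part of $D$ in the column $\sigma(n)$, it maps large sets onto large subsets of $D$, and $\Phi$ maps $Z$ into $Z$. Put $T=\rho(D)^{-1}R\pi\Phi$.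

Property (T1) holds because $\Phi f$ is supported on $D$, and (T2) holds because $\Phi f\in Z=\ker\pi$ for $f\in Z$. For (T3) let $D'$ be large. Then $\rho(\psi[D'])\ge\rho_0>(1-\delta)\rho(D)$, and $\Phi$ maps the functions supported on $D'$ onto those supported on $\psi[D']$. So there is $f_0$ supported on $D'$ with $\|f_0\|\le1$ and $\|Tf_0\|>1-\delta$. Round each value of $f_0$ toward $0$ to a multiple of $\delta$. The resulting $f$ is $V$-valued, supported on $D'$, and $\|f-f_0\|\le\delta$, so $\|Tf\|>1-2\delta$ by (T1).
\end{proof}

From now on $T$ is as in Proposition~\ref{prop:T}, and the goal is a contradiction with OCA. A \emph{lift} of $T$ is a map $L:\ell_\infty(\Omega)\to\ell_\infty$ such that $L(f)$ represents $Tf$ for every $f$. By (T1) and truncation at level $\|f\|$ we can and do fix a lift with $\|L(f)\|\le\|f\|$. Nothing else is known about $L$: it is chosen arbitrarily, and it is linear only modulo $c_0$. Precisely,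
\begin{equation}\label{eq:lift}
\limsup_k|L(f)(k)|=\|Tf\|,\qquad L(f)\pm L(g)-L(f\pm g)\in c_0,\qquad L(f)\in c_0\ \text{ for }f\in Z.
\end{equation}

We now single out the coordinates at which $T$ has structure. For $\|y\|\le1$ the set of \emph{peaks} of $y$ is
\[
M(y)=\{k\in\mathbb N:\ |L(y)(k)|>1-5\delta\}.
\]
At a peak, $y$ alone uses up almost all of the norm that (T1) allows, so nothing that lives off the support of $y$ can contribute much there.

\begin{lemma}[Locality]\label{lem:local}
Let $\|y\|\le1$.
\begin{enumerate}
\item[(a)] If $\|h-h'\|\le1$ and $h-h'$ vanishes on $\operatorname{supp}y$, then $|L(h)(k)-L(h')(k)|<6\delta$ for almost all $k\in M(y)$.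
\item[(b)] If $\|y'\|\le1$ and $y'=y$ on $\operatorname{supp}y$, then almost all $k$ with $|L(y)(k)|>1-2\delta$ belong to $M(y')$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $h,h'$ be as in (a) and $g=h-h'$. Since $y$ and $g$ have disjoint supports, $\|y\pm g\|\le1$. The sequences $L(y)\pm(L(h)-L(h'))$ represent $T(y\pm g)$, which have norm at most $1$ by (T1). As $|\alpha|+|\beta|=\max\{|\alpha+\beta|,|\alpha-\beta|\}$ for real $\alpha,\beta$, we obtain
\begin{equation}\label{eq:local}
|L(y)(k)|+|L(h)(k)-L(h')(k)|<1+\delta\quad\text{for almost all }k.
\end{equation}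
For $k\in M(y)$ this gives $|L(h)(k)-L(h')(k)|<1+\delta-(1-5\delta)=6\delta$. For (b) take $h=y'$ and $h'=y$. Then $g$ equals $0$ on $\operatorname{supp}y$ and $y'$ elsewhere, so $\|g\|\le1$. If $|L(y)(k)|>1-2\delta$ and $k$ is large, \eqref{eq:local} gives $|L(y')(k)-L(y)(k)|<3\delta$, hence $|L(y')(k)|>1-5\delta$.
\end{proof}

This lemma is the reason for the normalization. If we only knew $|L(y)(k)|>\theta$, the bound in (a) would be about $1-\theta$, which says nothing when $\theta$ is small. Note also that the finite set of exceptions in (a) depends on $h$ and $h'$ in a way we do not control; removing this dependence is a recurring task below.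

\section{The model case: continuous lifts}\label{sec:model}

The simplest operators are those given by evaluation at points. Let $\varphi:\mathbb N\to\Omega$ and suppose that $R\pi(f)=f\circ\varphi+c_0$ is well defined, that is, $f\circ\varphi\in c_0$ for $f\in Z$. Then the range of $\varphi$ meets only finitely many columns. Otherwise let $F$ contain one point of the range from each column that it meets; then $\mathbf 1_F\in Z$, while $\mathbf 1_F\circ\varphi$ takes the value $1$ infinitely often. So $R\pi$ vanishes on the functions supported on the remaining columns, and Theorem~\ref{thm:quant} holds for $R$. The mechanism is that finitely many values in each column are invisible to the operator, while the $k$-th coordinate of the lift reads only finitely many values. The same mechanism works for every continuous lift.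

We fix the language of product spaces. For $A\subseteq\Omega$ give $V^A$ the product topology, with $V$ discrete; it is compact and metrizable. A \emph{condition on $A$} is a function $p$ from a finite subset of $A$ to $V$, and $[p]=\{v\in V^A:p\subseteq v\}$. Functions are identified with their graphs, so $p\subseteq v$ means that $v$ extends $p$, and $u\cup v$ is the common extension of functions with disjoint domains. The sets $[p]$ are clopen and form a countable base of $V^A$. Since $V$ has more than one element, $[p']\subseteq[p]$ if and only if $p'\supseteq p$. We write $p|_{A'}$ for the restriction of $p$ to $A'\cap\operatorname{dom}p$. A function defined on a subset of $\Omega$ is extended by $0$ whenever it is used as an element of $\ell_\infty(\Omega)$; in this way $V^A$ lies in the unit ball.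

\begin{proposition}\label{prop:model}
Let $L'$ be any lift of $T$. Then for some $k$ the function $b\mapsto L'(b)(k)$ is not continuous on $V^\Omega$.
\end{proposition}

\begin{proof}
Suppose all these functions are continuous. Partition $\mathbb N$ into infinite sets $S_0,S_1,\dots$, let $E_j=S_j\times\mathbb N$, and by (T3) choose a $V$-valued $y_j$ supported on $E_j$ with $\|Ty_j\|>1-2\delta$. We build finite sets $\emptyset=P_0\subseteq P_1\subseteq\cdots$ and increasing conditions $s_i,s_i':P_i\to V$. At step $i$ let $\bar u$ be equal to $s_i$ on $P_i$, to $y_i$ on $E_i\setminus P_i$ and to $0$ elsewhere, and let $\bar u'$ be equal to $s_i'$ on $P_i$ and to $0$ elsewhere. The function $\bar u-\bar u'-y_i$ is supported on the finite set $P_i$, so $L'(\bar u)-L'(\bar u')-L'(y_i)\in c_0$ by (T2). Since $|L'(y_i)(k)|>1-2\delta$ for infinitely many $k$, there is $k_i\ge i$ with $|L'(\bar u)(k_i)-L'(\bar u')(k_i)|>1-3\delta$. By continuity there is a finite $P_{i+1}\supseteq P_i$ such that, with $s_{i+1}=\bar u|_{P_{i+1}}$ and $s'_{i+1}=\bar u'|_{P_{i+1}}$, the value $L'(b)(k_i)$ is within $\delta$ of $L'(\bar u)(k_i)$ for all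 $b\in[s_{i+1}]$ and within $\delta$ of $L'(\bar u')(k_i)$ for all $b\in[s'_{i+1}]$.

Let $u=\bigcup_is_i$ and $u'=\bigcup_is'_i$, extended by $0$. Then $|L'(u)(k_i)-L'(u')(k_i)|>1-5\delta$ for all $i$, and $k_i\to\infty$. On the other hand, on $P_{i+1}\setminus P_i$ the functions $u$ and $u'$ differ only inside $E_i$. So $\operatorname{supp}(u-u')\cap E_i\subseteq P_{i+1}$ is finite, and each column lies in a single $E_i$. Hence $u-u'\in Z$ and $L'(u)-L'(u')\in c_0$, a contradiction.
\end{proof}

Each step has two moves. First \emph{split}: extend $s_i,s'_i$ to total functions that differ only on one fresh block $E_i$ and whose lifts are far apart at some large coordinate $k_i$. Then \emph{freeze}: find finite parts that already determine the values at $k_i$. Freezing uses continuity, which our lift $L$ lacks. OCA will supply a substitute.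

\section{Approximate continuity from OCA}\label{sec:oca}

\subsection*{An almost disjoint family of large sets}
The value $L(b)(k)$ can be frozen by finitely many values of $b$ if we can compare $b$ with a fixed function $b'$ whose domain meets that of $b$ in a finite set. So we need many large sets with finite pairwise intersections. Identify the second coordinate of $\Omega$ with the set $2^{<\mathbb N}$ of finite binary sequences by a bijection; this changes neither $Z$ nor the notion of a large set. For $x\in2^{\mathbb N}$ let $x|k$ be the initial segment of $x$ of length $k$, and put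
\[
a_x=\{(n,x|k):\ n\le k\}.
\]
For $x\ne x'$ let $\Delta(x,x')=\min\{k:x(k)\ne x'(k)\}$. Since $x|k=x'|k$ exactly when $k\le\Delta(x,x')$,
\begin{equation}\label{eq:ad}
a_x\cap a_{x'}=\{(n,x|k):\ n\le k\le\Delta(x,x')\}.
\end{equation}
The set $a_x$ is infinite in every column. The requirement $n\le k$ makes the intersection \eqref{eq:ad} finite; without it the intersection would meet every column.

Partition $\mathbb N$ into infinite sets $S_0,S_1,\dots$ and let $E_{x,j}=a_x\cap(S_j\times2^{<\mathbb N})$. These \emph{blocks} are large and partition $a_x$. By (T3) choose a $V$-valued $y_{x,j}$ supported on $E_{x,j}$ with $\|Ty_{x,j}\|>1-2\delta$, and let $y_x=\sum_jy_{x,j}$ pointwise. Then $y_x$ is $V$-valued and supported on $a_x$. By Lemma~\ref{lem:local}(a), at almost all peaks of $y_x$ the lift of a function in the unit ball depends, up to $6\delta$, only on its restriction to $a_x$.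

\subsection*{The coloring}
Let $X$ be the set of pairs $(x,b)$ with $x\in2^{\mathbb N}$, $b\in V^\Omega$ and $\operatorname{supp}b\subseteq a_x$. Give $X$ the topology induced by the injection
\[
(x,b)\mapsto\bigl(x,\ b,\ L(y_x),\ L(b)\bigr)\in2^{\mathbb N}\times V^\Omega\times[-1,1]^{\mathbb N}\times[-1,1]^{\mathbb N}.
\]
The target is compact and metrizable, so $X$ is separable and metrizable. The last two coordinates make the values of $L$ continuous on $X$ by decree; this is allowed because OCA applies to arbitrary separable metrizable spaces. Put $\{(x,b),(x',b')\}\in K_0$ if and only if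
\begin{enumerate}
\item[(i)] $x\ne x'$;
\item[(ii)] $b=b'$ on $a_x\cap a_{x'}$;
\item[(iii)] there is $k\in M(y_x)\cap M(y_{x'})$ with $|L(b)(k)-L(b')(k)|>12\delta$.
\end{enumerate}
In words: $b$ and $b'$ are compatible, but their lifts disagree at a common peak.

The set $K_0$ is open. Take a pair in $K_0$, let $N=\Delta(x,x')$ and let $k$ witness (iii). Every nearby pair has first coordinates with the same initial segments of length $N+1$; by \eqref{eq:ad} this keeps (i) and keeps the finite set $a_x\cap a_{x'}$ fixed. As $V$ is discrete, nearby pairs have the same values of $b$ and $b'$ on this finite set, which keeps (ii). Finally $|L(y_x)(k)|>1-5\delta$, $|L(y_{x'})(k)|>1-5\delta$ and $|L(b)(k)-L(b')(k)|>12\delta$ are strict inequalities between continuous functions, so the same $k$ keeps (iii).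

The first alternative of OCA fails, because pairwise compatible functions can be glued to one function, whose lift is close to all of their lifts at the relevant peaks.

\begin{lemma}\label{lem:noK0}
There is no uncountable $Y\subseteq X$ with $[Y]^2\subseteq K_0$.
\end{lemma}

\begin{proof}
Let $Y$ be such a set. By (i), $Y=\{(x,b_x):x\in Y_0\}$ with $Y_0\subseteq2^{\mathbb N}$ uncountable. By (ii) there is a well-defined $c\in V^\Omega$ with $c=b_x$ on $a_x$ for all $x\in Y_0$ and $c=0$ off $\bigcup_{x\in Y_0}a_x$. The function $c-b_x=c\mathbf 1_{\Omega\setminus a_x}$ has norm at most $1$ and vanishes on $\operatorname{supp}y_x$. By Lemma~\ref{lem:local}(a) there is $k_x$ with $|L(c)(k)-L(b_x)(k)|<6\delta$ for all $k\in M(y_x)$, $k\ge k_x$. Choose $k_0$ with $k_x=k_0$ for uncountably many $x$. The cube $[-1,1]^{k_0}$ is covered by finitely many sets of diameter less than $12\delta$ in the maximum norm, so among these $x$ there are $x\ne x'$ with $|L(b_x)(k)-L(b_{x'})(k)|<12\delta$ for all $k<k_0$. For $k\ge k_0$ in $M(y_x)\cap M(y_{x'})$ both $L(b_x)(k)$ and $L(b_{x'})(k)$ are within $6\delta$ of $L(c)(k)$, so the same inequality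 holds. Thus (iii) fails for this pair, a contradiction.
\end{proof}

By OCA, $X=\bigcup_mX_m$ with $[X_m]^2\cap K_0=\emptyset$. This is the only use of the axiom. Inside one piece $X_m$, compatible functions over different branches have lifts that agree up to $12\delta$ at \emph{every} common peak, with no exceptional set.

\subsection*{Deciding conditions}
Let $Q_m$ be a countable dense subset of $X_m$, and fix $z\in2^{\mathbb N}$ that is not the first coordinate of any element of the countable set $\bigcup_mQ_m$. From now on we work on the single branch $z$ and write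
\[
a=a_z,\quad E_j=E_{z,j},\quad y_j=y_{z,j},\quad y=y_z,\quad M=M(y),\quad B_m=\{b\in V^a:(z,b)\in X_m\}.
\]
Then $V^a=\bigcup_mB_m$. A condition $p$ on $a$ \emph{$m$-decides $k\in M$ as $r\in\mathbb R$} if $|L(b)(k)-r|\le12\delta$ for all $b\in B_m$ with $b\supseteq p$. Let
\[
G_{m,k}=\bigcup\{[p]:\ p\text{ $m$-decides $k$ as some }r\}.
\]

\begin{lemma}\label{lem:decide}
For every $m\in\mathbb N$ and $k\in M$ the set $G_{m,k}$ is dense and open in $V^a$.
\end{lemma}

\begin{proof}
It is open as a union of basic sets. For density we show that every condition $p$ on $a$ has an extension that $m$-decides $k$. If no $b\in B_m$ extends $p$, then $p$ itself decides $k$ vacuously. Otherwise let $b_0\in B_m$ extend $p$. Put $a_N=\{(n,z|i):n\le i\le N\}$; these finite sets increase to $a$, so $\operatorname{dom}p\subseteq a_{N_0}$ for some $N_0$. The pairs $(x',b')\in X$ with $x'|(N_0+1)=z|(N_0+1)$, $b'=b_0$ on $a_{N_0}$ and $k\in M(y_{x'})$ form an open set that contains $(z,b_0)\in X_m$. So this set contains some $(x',b')\in Q_m$. By the choice of $z$ we have $x'\ne z$. Let $N=\Delta(z,x')>N_0$, so that $a\cap a_{x'}=a_N$ by \eqref{eq:ad},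 and put $p'=b'|_{a_N}\supseteq p$. If $b\in B_m$ extends $p'$, then $(z,b)$ and $(x',b')$ lie in $X_m$ and satisfy (i) and (ii), so (iii) fails. As $k\in M(y_z)\cap M(y_{x'})$, this gives $|L(b)(k)-L(b')(k)|\le12\delta$. Hence $p'$ $m$-decides $k$ as $L(b')(k)$.
\end{proof}

Compared with Proposition~\ref{prop:model}, three things are weaker. Decisions exist only at coordinates $k\in M$. They are available only on the dense open sets $G_{m,k}$. And a decision binds only the functions in $B_m$. The first point is harmless by Lemma~\ref{lem:local}(b), and the second is handled by keeping all functions in a comeager set. The third is serious, since nothing is known about the sets $B_m$ except that they cover $V^a$.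

\section{Baire category}\label{sec:baire}

Recall that a set is \emph{nowhere dense} if its closure has empty interior, \emph{meager} if it is a countable union of nowhere dense sets, and \emph{comeager} if its complement is meager, equivalently if it contains a countable intersection of dense open sets. By the Baire category theorem, such an intersection is dense in a compact metrizable space. A nonmeager set is not nowhere dense, so it is dense in some nonempty basic open set. If a countable union is nonmeager, so is one of its terms. For disjoint $A,A'$, a set $W\subseteq V^{A\cup A'}$ and $w\in V^A$, the \emph{section} of $W$ at $w$ is $W(w)=\{c\in V^{A'}:w\cup c\in W\}$. Sections of open sets are open. We need the following case of the Kuratowski--Ulam theorem.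

\begin{lemma}\label{lem:KU}
If $W\subseteq V^{A\cup A'}$ is dense and open, then $\{u\in V^A:W(u)\text{ is dense}\}$ is a countable intersection of dense open sets.
\end{lemma}

\begin{proof}
For a condition $t$ on $A'$ let $O_t=\{u:W(u)\cap[t]\ne\emptyset\}$. It is open because $W$ is open, and it meets every $[s]$ because $W$ meets $[s\cup t]$. The set in question is $\bigcap_tO_t$.
\end{proof}

The next lemma describes comeager sets combinatorially: to land in one it suffices to copy infinitely many of a sequence of disjoint finite patterns, whatever happens elsewhere.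

\begin{lemma}\label{lem:pattern}
Let $C'\subseteq V^A$ be comeager. There are pairwise disjoint finite sets $I_l\subseteq A$ and $\xi_l\in V^{I_l}$ $(l\in\mathbb N)$ such that every $v\in V^A$ with $v|_{I_l}=\xi_l$ for infinitely many $l$ belongs to $C'$.
\end{lemma}

\begin{proof}
Let $H_0\supseteq H_1\supseteq\cdots$ be dense open with $\bigcap_lH_l\subseteq C'$. Given $I_i$ for $i<l$, let $F=\bigcup_{i<l}I_i$ and list the finite set $V^F$ as $\sigma_1,\dots,\sigma_d$. Starting from $\zeta_0=\emptyset$, choose conditions $\zeta_1\subseteq\dots\subseteq\zeta_d$ on $A\setminus F$ with $[\sigma_e\cup\zeta_e]\subseteq H_l$; this is possible because the dense open set $H_l$ meets $[\sigma_e\cup\zeta_{e-1}]$. Let $\xi_l=\zeta_d$ and $I_l=\operatorname{dom}\xi_l$. If $v|_{I_l}=\xi_l$, then $v\in[v|_F\cup\xi_l]\subseteq H_l$. If this holds for infinitely many $l$, then $v\in\bigcap_lH_l$ because the $H_l$ decrease.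
\end{proof}

We turn to the sets $B_m$. Some $B_m$ is nonmeager, but a recursion with finite steps can steer its limit only into a comeager set, and $B_m$ need not be comeager in any $[p]$. So the functions $u,u'$ of the diagonal construction cannot be forced into $B_m$. The remedy is to reserve part of $a$ as a tail: we build $u$ on a working part only, and ask that many tails $c$ complete it to an element of $B_m$. Locality will make the tail irrelevant at the peaks of the working part. What we need is one $m$ such that \emph{comeager} many $u$ have nonmeager many such tails. Since $B_m$ may lack the Baire property, the Kuratowski--Ulam theorem does not provide this. Instead we cut $a$ into infinitely many parts, assign the $m$-th part to $B_m$, and show that failure for every $m$ would produce a point outside all $B_m$.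

\begin{lemma}\label{lem:cat}
Let $a$ be partitioned into nonempty sets $a^0,a^1,\dots$, and write $a^{<m}$, $a^{\ge m}$, $a^{>m}$ for the corresponding unions. Let $V^a=\bigcup_mB_m$ and let $W^i\subseteq V^a$ $(i\in\mathbb N)$ be dense open. Then there are $m$, a function $w\in V^{a^{<m}}$, conditions $p$ on $a^m$ and $q$ on $a^{>m}$, and a dense $G_\delta$ subset $C$ of $[p]$ such that for every $u\in C$:
\begin{enumerate}
\item[($\alpha$)] $W^i(w\cup u)$ is dense open in $V^{a^{>m}}$ for every $i$;
\item[($\beta$)] $B_m(w\cup u)\cap[t]$ is nonmeager for every condition $t\supseteq q$ on $a^{>m}$.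
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose not. Let $q_0=\emptyset$ and $W_0^i=W^i$. We construct $u_m\in V^{a^m}$, conditions $q_m$ on $a^{\ge m}$ and dense open sets $W^i_m\subseteq V^{a^{\ge m}}$ such that for all $m$ and $i$:
\begin{enumerate}
\item[(1)] $q_m|_{a^m}\subseteq u_m$ and $q_m|_{a^{>m}}\subseteq q_{m+1}$;
\item[(2)] $W^i_{m+1}\subseteq W^i_m(u_m)$;
\item[(3)] $[q_{m+1}]\subseteq\bigcap_{i\le m}W^i_{m+1}$;
\item[(4)] if $c\in[q_{m+1}]\cap\bigcap_iW^i_{m+1}$, then $u_0\cup\dots\cup u_m\cup c\notin B_m$.
\end{enumerate}
The sets $W^i_m$ record what is still required of the part of the function on $a^{\ge m}$, and the conditions $q_m$ meet these requirements one at a time.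

\emph{Stage $m$.} Let $w=u_0\cup\dots\cup u_{m-1}$, $p=q_m|_{a^m}$ and $q=q_m|_{a^{>m}}$. Let $C$ be the set of $u\in[p]$ such that $W^i_m(u)$ is dense for all $i$. By Lemma~\ref{lem:KU} and the Baire category theorem, $C$ is a dense $G_\delta$ subset of $[p]$. By (2) and induction, $W^i_m\subseteq W^i(w)$, so $W^i_m(u)\subseteq W^i(w\cup u)$ and every $u\in C$ satisfies ($\alpha$). Since the lemma is supposed to fail, there are $u_m\in C$ and a condition $t\supseteq q$ such that $B_m(w\cup u_m)\cap[t]$ is contained in a union $\bigcup_iF_i$ of closed nowhere dense sets. Let $W^i_{m+1}=W^i_m(u_m)\setminus F_i$, which is dense open, and choose $q_{m+1}\supseteq t$ with $[q_{m+1}]\subseteq\bigcap_{i\le m}W^i_{m+1}$. Then (1) holds since $u_m\in[p]$ and $q\subseteq t\subseteq q_{m+1}$, and (2) and (3) hold by construction. A function $c$ as in (4) lies in $[t]$ and in no $F_i$, so $c\notin B_m(w\cup u_m)$.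

\emph{The limit.} Let $b=\bigcup_mu_m\in V^a$ and $c_m=b|_{a^{>m}}$. First, $c_m\in[q_{m+1}]$: a point of $\operatorname{dom}q_{m+1}$ lies in some $a^l$ with $l>m$; by the second part of (1) the value of $q_{m+1}$ there is passed on to $q_l$, and by the first part it is the value of $u_l$. Second, $c_m\in W^i_{m+1}$ for every $i$: take $l\ge\max(m,i)$. Then $c_l\in[q_{l+1}]\subseteq W^i_{l+1}$ by (3). By (2), $c_{l'}\in W^i_{l'+1}$ implies $c_{l'-1}=u_{l'}\cup c_{l'}\in W^i_{l'}$, and we descend from $l'=l$ to $l'=m+1$. By (4), $b=u_0\cup\dots\cup u_m\cup c_m\notin B_m$ for every $m$, contradicting $V^a=\bigcup_mB_m$.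
\end{proof}

\section{Freezing and splitting inside the generic set}\label{sec:two}

The working part must contain infinitely many blocks, one for each step of the diagonal construction. So partition $\mathbb N$ into infinite sets $J_0,J_1,\dots$ and let $a^m=\bigcup_{j\in J_m}E_j$. The set $M$ is infinite by Lemma~\ref{lem:local}(b), applied to $y_0$ and $y$. Let $(W^i)_{i\in\mathbb N}$ list the sets $G_{m',k}$ for all $m'\in\mathbb N$ and $k\in M$; all $m'$ are included because the index $m$ is not known in advance. Fix $m,w,p,q,C$ as in Lemma~\ref{lem:cat} and write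
\[
A=a^m,\quad A^+=a^{>m},\quad B=B_m,\quad J=J_m,\quad y^*=y\mathbf 1_A,\quad M^*=M\cap M(y^*).
\]
At $k\in M^*$ decisions exist because $k\in M$, and everything outside $A$ is negligible because $k\in M(y^*)$. For conditions $s$ on $A$ and $t$ on $A^+$ we say that $(s,t)$ \emph{decides $k\in M$ as $r$} if $|L(b)(k)-r|\le12\delta$ for all $b\in B$ with $b\supseteq w\cup s\cup t$. Enlarging $s$ or $t$ preserves this. Moreover:
\begin{equation}\label{eq:finite}
\text{if }w\cup u\cup c\in G_{m,k},\text{ then }(s,t)\text{ decides }k\text{ for some finite }s\subseteq u,\ t\subseteq c.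
\end{equation}
Indeed, if $p'\subseteq w\cup u\cup c$ $m$-decides $k$, let $s=p'|_A$ and $t=p'|_{A^+}$; every $b\supseteq w\cup s\cup t$ extends $p'$.

A decision concerns functions $w\cup u\cup c$ in $B$, while we care about $L(u)$. Locality connects the two for large $k$, but the threshold depends on the tail $c$. Property ($\beta$) gives a threshold that works for a set of tails dense below some condition, and this suffices, because a decision can be tested on any one tail.

\begin{lemma}[Decided values are nearly correct]\label{lem:correct}
Let $u\in C$ and let $t_0\supseteq q$ be a condition on $A^+$. There are a condition $t_1\supseteq t_0$ on $A^+$ and $N\in\mathbb N$ with the following property: if $k\in M^*$, $k\ge N$, $s\subseteq u$ is finite, $t\supseteq t_1$ is a condition on $A^+$, and $(s,t)$ decides $k$ as $r$, then $|r-L(u)(k)|\le18\delta$.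
\end{lemma}

\begin{proof}
For $c\in V^{A^+}$ let $b_c=w\cup u\cup c$. The function $b_c-u=b_c\mathbf 1_{a\setminus A}$ has norm at most $1$ and vanishes on $\operatorname{supp}y^*\subseteq A$. By Lemma~\ref{lem:local}(a) there is $N(c)$ with $|L(b_c)(k)-L(u)(k)|<6\delta$ for all $k\in M^*$, $k\ge N(c)$. By ($\beta$) the set $B(w\cup u)\cap[t_0]$ is nonmeager, so for some $N$ its subset $\Gamma=\{c\in B(w\cup u)\cap[t_0]:N(c)\le N\}$ is nonmeager, hence dense in some $[t_1]$. As $\Gamma$ lies in the closed set $[t_0]$, we get $[t_1]\subseteq[t_0]$, that is, $t_1\supseteq t_0$. Given $k,s,t,r$ as stated, pick $c\in\Gamma\cap[t]$. Then $b_c\in B$ extends $w\cup s\cup t$, so $|L(b_c)(k)-r|\le12\delta$, while $|L(b_c)(k)-L(u)(k)|<6\delta$.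
\end{proof}

In the model case we split by inserting $y_j$ on one side and $0$ on the other. Now both functions must belong to $C$. By Lemma~\ref{lem:pattern} it is enough to reserve the odd-numbered patterns for this purpose and to split on the rest of the block. But $T$ might see $y_j$ only through the reserved points. In that case we reserve the even-numbered patterns and split on the odd ones. One of the two options retains about half of the jump.

\begin{lemma}[Splitting]\label{lem:split}
Let $P\subseteq A$ be finite, let $s,s':P\to V$ both extend $p$, and let $j\in J$. There are $\bar u,\bar u'\in C$ with $\bar u\supseteq s$, $\bar u'\supseteq s'$, $\bar u=\bar u'$ on $A\setminus(P\cup E_j)$, and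
\[
|L(\bar u)(k)-L(\bar u')(k)|>\tfrac12-3\delta\quad\text{for infinitely many }k\in M^*.
\]
\end{lemma}

\begin{proof}
Let $A'=A\setminus P$. The set $C$ is comeager in $[p]$, hence in the open subsets $[s]$ and $[s']$ of $[p]$, and these are homeomorphic to $V^{A'}$ through $v\mapsto s\cup v$ and $v\mapsto s'\cup v$. So $C'=\{v\in V^{A'}:s\cup v\in C\text{ and }s'\cup v\in C\}$ is comeager in $V^{A'}$. Take $I_l\subseteq A'$ and $\xi_l$ from Lemma~\ref{lem:pattern}, and let $\xi=\bigcup_l\xi_l$, $I_{\mathrm{odd}}=\bigcup_{l\text{ odd}}I_l$, $I_{\mathrm{even}}=\bigcup_{l\text{ even}}I_l$. Define four elements of $V^{A'}$: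
\[
v_1'=\xi\mathbf 1_{I_{\mathrm{odd}}},\quad v_1=v_1'+y_j\mathbf 1_{E_j\setminus(P\cup I_{\mathrm{odd}})},\qquad
v_2'=\xi\mathbf 1_{I_{\mathrm{even}}},\quad v_2=v_2'+y_j\mathbf 1_{E_j\cap I_{\mathrm{odd}}}.
\]
In each sum the two terms have disjoint supports, so the sums are $V$-valued. The functions $v_1,v_1'$ equal $\xi_l$ on $I_l$ for all odd $l$, and $v_2,v'_2$ equal $\xi_l$ on $I_l$ for all even $l$, since $I_{\mathrm{odd}}\cap I_{\mathrm{even}}=\emptyset$. So all four are in $C'$. As $I_{\mathrm{odd}}\cap P=\emptyset$,
\[
(v_1-v_1')+(v_2-v_2')=y_j\mathbf 1_{E_j\setminus P},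
\]
which differs from $y_j$ only on the finite set $P$. By \eqref{eq:lift}, $L(v_1-v_1')+L(v_2-v_2')-L(y_j)\in c_0$.

The set $K=\{k:|L(y_j)(k)|>1-2\delta\}$ is infinite because $\|Ty_j\|>1-2\delta$. Both $y$ and $y^*$ have norm at most $1$ and agree with $y_j$ on $E_j\subseteq A$, so almost all $k\in K$ lie in $M^*$ by Lemma~\ref{lem:local}(b). For almost all $k\in K$ we also have $|L(v_1-v'_1)(k)|+|L(v_2-v_2')(k)|>1-3\delta$, so one of the two terms exceeds $\frac12-2\delta$. Hence for one of the two pairs, call it $(v,v')$, we have $|L(v-v')(k)|>\frac12-2\delta$ for infinitely many $k\in M^*$.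

Let $\bar u=s\cup v$ and $\bar u'=s'\cup v'$, which belong to $C$ because $v,v'\in C'$. The function $\bar u-\bar u'-(v-v')$ is supported on $P$, so $L(\bar u)-L(\bar u')-L(v-v')\in c_0$, and the required inequality follows for almost all of these $k$. Finally $v-v'$ is supported on $E_j$, so $\bar u=\bar u'$ on $A\setminus(P\cup E_j)$.
\end{proof}

\section{The diagonal construction}\label{sec:end}

We now repeat the proof of Proposition~\ref{prop:model} on $A$. One new difficulty remains. A decision made at step $i$ involves a tail condition, and it tells us about $L(u)$ for the final function $u$ only if this tail condition extends the condition that Lemma~\ref{lem:correct} assigns to $u$. That condition is known only when the construction is finished. Since there are countably many candidates, we try each of them infinitely often.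

Write $C=\bigcap_iC_i$ with $C_i$ open in $[p]$. Enumerate $J=\{j_0,j_1,\dots\}$ without repetition, fix an enumeration of $A$, and let $(t_i)_{i\in\mathbb N}$ list all conditions on $A^+$ that extend $q$, each infinitely often. We construct finite sets $P_0\subseteq P_1\subseteq\cdots$ with union $A$ and functions $s_i,s'_i:P_i\to V$, increasing in $i$, with $P_0=\operatorname{dom}p$ and $s_0=s'_0=p$, such that for each $i$:
\begin{enumerate}
\item[(a)] $s_{i+1}=s'_{i+1}$ on $(P_{i+1}\setminus P_i)\setminus E_{j_i}$;
\item[(b)] $[s_{i+1}]\subseteq C_i$ and $[s'_{i+1}]\subseteq C_i$;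
\item[(c)] there are $k_i\in M^*$ with $k_i\ge i$, a condition $t_i^+\supseteq t_i$ on $A^+$ and reals $r_i,r_i'$ such that $(s_{i+1},t_i^+)$ decides $k_i$ as $r_i$, $(s'_{i+1},t^+_i)$ decides $k_i$ as $r'_i$, and $|r_i-r'_i|>\frac14$.
\end{enumerate}

\emph{Step $i$: split.} Take $\bar u,\bar u'\in C$ from Lemma~\ref{lem:split} for $P_i,s_i,s'_i,j_i$. Apply Lemma~\ref{lem:correct} to $\bar u$ and $t_i$ to get $t^1,N^1$, and then to $\bar u'$ and $t^1$ to get $t^2,N^2$. Choose $k_i\in M^*$ with $k_i\ge\max(i,N^1,N^2)$ and $|L(\bar u)(k_i)-L(\bar u')(k_i)|>\frac12-3\delta$.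

\emph{Step $i$: freeze.} By ($\alpha$), the sections $G_{m,k_i}(w\cup\bar u)$ and $G_{m,k_i}(w\cup\bar u')$ are dense open, so they have a common point $c\in[t^2]$. By \eqref{eq:finite} there are finite $s\subseteq\bar u$, $s'\subseteq\bar u'$ and $t,t'\subseteq c$ such that $(s,t)$ decides $k_i$ as some $r_i$ and $(s',t')$ decides $k_i$ as some $r'_i$. Let $t_i^+=t\cup t'\cup t^2\subseteq c$. Since $\bar u,\bar u'\in C_i$ and $C_i$ is open, there is a finite $P_{i+1}\subseteq A$ that contains $P_i$, $\operatorname{dom}s$, $\operatorname{dom}s'$ and the $i$-th point of $A$, and is such that $s_{i+1}=\bar u|_{P_{i+1}}$ and $s'_{i+1}=\bar u'|_{P_{i+1}}$ satisfy (b). These functions extend $s_i$ and $s'_i$, and (a) holds because $\bar u=\bar u'$ on $A\setminus(P_i\cup E_{j_i})$. The decisions persist for $(s_{i+1},t^+_i)$ and $(s'_{i+1},t_i^+)$. Since $t_i^+\supseteq t^2\supseteq t^1\supseteq t_i$ and $k_i\ge\max(N^1,N^2)$, Lemma~\ref{lem:correct} gives $|r_i-L(\bar u)(k_i)|\le18\delta$ and $|r'_i-L(\bar u')(k_i)|\le18\delta$. Hence $|r_i-r_i'|>\frac12-39\delta>\frac14$, and (c) holds.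

\begin{proof}[End of the proof of Theorem~\ref{thm:quant}]
Let $u=\bigcup_is_i$ and $u'=\bigcup_is'_i$, elements of $V^A$. By (b), $u,u'\in\bigcap_iC_i=C$. By (a) and $s_0=s'_0$,
\[
\operatorname{supp}(u-u')\subseteq\bigcup_i\bigl((P_{i+1}\setminus P_i)\cap E_{j_i}\bigr).
\]
The blocks are disjoint and the $j_i$ are distinct, so this set meets $E_{j_i}$ inside the finite set $P_{i+1}$. The $n$-th column meets only one block, namely the $E_j$ with $n\in S_j$. So $\operatorname{supp}(u-u')$ is finite in each column, $u-u'\in Z$, and by \eqref{eq:lift} there is $N^3$ with $|L(u)(k)-L(u')(k)|<\delta$ for $k\ge N^3$.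

Apply Lemma~\ref{lem:correct} to $u$ and $q$ to get $t^1,N^1$, and then to $u'$ and $t^1$ to get $t^2,N^2$. Choose $i\ge\max(N^1,N^2,N^3)$ with $t_i=t^2$. Then $t_i^+\supseteq t^2\supseteq t^1$, $k_i\ge i$, $s_{i+1}\subseteq u$ and $s'_{i+1}\subseteq u'$, so Lemma~\ref{lem:correct} gives $|r_i-L(u)(k_i)|\le18\delta$ and $|r'_i-L(u')(k_i)|\le18\delta$. Therefore $|r_i-r'_i|\le37\delta<\frac14$, which contradicts (c). So under OCA no $T$ as in Proposition~\ref{prop:T} exists. This proves Theorem~\ref{thm:quant}, and with it Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}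
The full strength of (T2) enters only at the point where $u-u'\in Z$ is used; before that, in Lemma~\ref{lem:split}, we needed only that $T$ vanishes on finitely supported functions. This cannot be avoided. The quotient map $\ell_\infty(\Omega)\to\ell_\infty(\Omega)/c_0(\Omega)$ satisfies (T1), satisfies (T3) with $f=\mathbf 1_D$, and vanishes on finitely supported functions, but it does not vanish on indicator functions of infinite sets that are finite in each column.
\end{remark}

\begin{thebibliography}{1}

\bibitem{BK}
Christina Brech and Piotr Koszmider,
\emph{An isometrically universal Banach space induced by a non-universal Boolean algebra},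
arXiv:1505.04776 (2015).

\end{thebibliography}
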